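# Openness of the cone of strongly Ricci negative derivations in a maximal torus

## A strict inequality that ought to survive perturbation

Take a real nilpotent Lie algebra $\mathfrak n$ and a derivation $D$ of it, and glue one extra direction $f$ to $\mathfrak n$ that acts by $D$. The result is a solvable Lie algebra. For some $D$ it carries an inner product of negative Ricci curvature that is well adapted to the gluing. If $D$ is such a derivation and we move it a little inside a commuting family of diagonalizable derivations, does it keep this property? The answer one would first guess is yes, because negative curvature is a strict inequality. The guess is right, but the reason just given does not prove it. First we make the question precise and test the guess.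

Throughout, $\mathfrak n\ne0$ is a finite-dimensional real nilpotent Lie algebra with bracket $\mu=[\cdot,\cdot]$. A derivation $D$ defines $\mathfrak s_D=\mathbb Rf\oplus\mathfrak n$, the semi-direct product with $\operatorname{ad}f|_{\mathfrak n}=D$. An inner product on a Lie algebra defines a left-invariant metric on the simply connected group, hence a Ricci form; "negative Ricci curvature" means that this quadratic form is negative definite.

**Definition.** A derivation $D$ of $\mathfrak n$ with $\operatorname{tr}D>0$ is *strongly Ricci negative* (srn) if $\mathfrak s_D$ admits an inner product of negative Ricci curvature such that $D^t=D$ and $f\perp\mathfrak n$. The cone of all such derivations is $\operatorname{Der}(\mathfrak n)_{srn}$.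

**Definition.** A *maximal torus* $\mathfrak t=\mathfrak t(\mathfrak n)$ is a maximal abelian subspace of $\operatorname{Der}(\mathfrak n)$ consisting of derivations diagonalizable over $\mathbb R$. It is unique up to conjugation by $\operatorname{Aut}(\mathfrak n)$. Its *weights* are the linear forms $\lambda$ on $\mathfrak t$ for which $\mathfrak n_\lambda=\{X: DX=\lambda(D)X\ \ \forall D\in\mathfrak t\}$ is nonzero, and $\mathfrak n=\bigoplus_\lambda\mathfrak n_\lambda$. We put $\mathfrak t(\mathfrak n)_{srn}=\operatorname{Der}(\mathfrak n)_{srn}\cap\mathfrak t(\mathfrak n)$.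

The problem comes from Valeria Gutiérrez, "On Ricci negative derivations", arXiv:2012.02597 (2020): is $\mathfrak t(\mathfrak n)_{srn}$ open in $\mathfrak t(\mathfrak n)$ for every $\mathfrak n$? For the Heisenberg and the filiform Lie algebras with their standard bases it is known that the cone is open and convex.

To test small cases we need the following reduction, proved in the next section. For operators symmetric with respect to an inner product, $P<Q$ means that $Q-P$ is positive definite.

**Lemma 1.** Let $D\in\operatorname{Der}(\mathfrak n)$ with $\operatorname{tr}D>0$. Then $D$ is strongly Ricci negative if and only if there is an inner product $g$ on $\mathfrak n$ such that $D$ is $g$-symmetric and $\operatorname{Ric}_g<D$, where $\operatorname{Ric}_g$ is the Ricci operator of $(\mathfrak n,g)$.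

On a nilpotent Lie algebra the Ricci operator is given, for an orthonormal basis $(e_i)$, by
$$\langle\operatorname{Ric}X,X\rangle=-\tfrac12\sum_i|[X,e_i]|^2+\tfrac14\sum_{i,j}\langle[e_i,e_j],X\rangle^2 .\tag{1}$$

**Test 1: $\mathfrak n=\mathbb R^n$.** Here $\operatorname{Ric}_g=0$ always, and $\mathfrak t$ is the space of diagonal matrices. So $D=\operatorname{diag}(d_1,\dots,d_n)$ is srn iff all $d_i>0$. This is open.

**Test 2: $\mathfrak n=\mathfrak h_3$, $[e_1,e_2]=e_3$.** Let $\mathfrak t=\{\operatorname{diag}(x,y,x+y)\}$. It is a maximal torus: its three weights are distinct, so a derivation commuting with it is diagonal, and a diagonal derivation has this form. Suppose $D=\operatorname{diag}(x,y,x+y)$ is $g$-symmetric. Then $D$ preserves $\mathbb Re_3$ and $e_3^\perp\cong\mathfrak n/\mathbb Re_3$, so there is an orthonormal eigenbasis $v_1,v_2,v_3$ with eigenvalues $x,y,x+y$ and $v_3\in\mathbb Re_3$. We have $[v_1,v_2]=pv_3$ for some $p\ne0$, and (1) gives $\operatorname{Ric}_g=c\operatorname{diag}(-\tfrac12,-\tfrac12,\tfrac12)$ with $c=p^2$. Scaling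 $e_3$ realizes every $c>0$. So $D$ is srn iff $\operatorname{tr}D>0$ and some $c>0$ satisfies
$$c>-2x,\qquad c>-2y,\qquad c<2(x+y).$$
Such a $c$ exists iff $x+y>0$, $2x+y>0$ and $x+2y>0$; and $\operatorname{tr}D=2(x+y)$. The cone is open and convex, cut out by three half-planes. Note that $x$ or $y$ may be negative.

## The Ricci form of $\mathfrak s_D$

We prove Lemma 1. The textbook input is Besse, *Einstein Manifolds*, Cor. 7.38: for an orthonormal basis $(X_i)$ of a metric Lie algebra, with Killing form $B$ and $Z$ defined by $\langle Z,X\rangle=\operatorname{tr}\operatorname{ad}X$,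
$$\operatorname{Ric}(X,X)=-\tfrac12\sum_i|[X,X_i]|^2-\tfrac12B(X,X)+\tfrac14\sum_{i,j}\langle[X_i,X_j],X\rangle^2-\langle[Z,X],X\rangle .\tag{2}$$
On a nilpotent Lie algebra $B=0$ and $Z=0$, and (2) becomes (1).

*Proof of Lemma 1.* Take an inner product on $\mathfrak s_D$ with $D^t=D$, $f\perp\mathfrak n$, $|f|=r$. Put $f_1=f/r$, $D_1=D/r$, and let $(e_i)$ be an orthonormal basis of $\mathfrak n$.

**Step 1: the terms $Z$ and $B$.** Let $X\in\mathfrak n$. The map $\operatorname{ad}X$ sends $\mathfrak s_D$ into $\mathfrak n$ and each term $C^k$ of the descending central series of $\mathfrak n$ into $C^{k+1}$, while $D$ preserves every $C^k$. So $\operatorname{ad}X|_{\mathfrak n}$, $(\operatorname{ad}X|_{\mathfrak n})^2$ and $D\operatorname{ad}X|_{\mathfrak n}$ are nilpotent. The trace of a map of $\mathfrak s_D$ with image in $\mathfrak n$ is the trace of its restriction to $\mathfrak n$. Hence $\operatorname{tr}\operatorname{ad}X=0$, $B(X,X)=0$ and $B(f_1,X)=\operatorname{tr}(D_1\operatorname{ad}X|_{\mathfrak n})=0$. Since $\operatorname{tr}\operatorname{ad}f_1=\operatorname{tr}D_1$,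 we get $Z=\operatorname{tr}(D_1)f_1$.

**Step 2: the block on $\mathfrak n$.** For $X\in\mathfrak n$, split the sums in (2) according to whether $f_1$ occurs:
$$\operatorname{Ric}(X,X)=\langle\operatorname{Ric}_{\mathfrak n}X,X\rangle-\tfrac12|D_1X|^2+\tfrac12\sum_i\langle D_1e_i,X\rangle^2-\operatorname{tr}(D_1)\langle D_1X,X\rangle .$$
The third term is $\frac12|D_1^tX|^2=\frac12|D_1X|^2$, so it cancels the second, and
$$\operatorname{Ric}(X,X)=\langle\operatorname{Ric}_{\mathfrak n}X,X\rangle-r^{-2}\operatorname{tr}(D)\,\langle DX,X\rangle .\tag{3}$$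

**Step 3: the other blocks.** Since $[\mathfrak s_D,\mathfrak s_D]\subset\mathfrak n\perp f_1$ and $[Z,f_1]=0$,
$$\operatorname{Ric}(f_1,f_1)=-\tfrac12\sum_i|D_1e_i|^2-\tfrac12\operatorname{tr}D_1^2=-\operatorname{tr}D_1^2<0,$$
because $D$ is symmetric and, as $\operatorname{tr}D>0$, nonzero. Polarizing (2) gives $\operatorname{Ric}(f_1,X)=-\frac12\operatorname{tr}(D_1^t\operatorname{ad}X|_{\mathfrak n})-\frac12B(f_1,X)$. The other two terms vanish because $f_1\perp[\mathfrak s_D,\mathfrak s_D]$ and $[Z,f_1]=0$. By $D_1^t=D_1$ and Step 1, $\operatorname{Ric}(f_1,X)=0$.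

**Step 4: conclusion.** So $\operatorname{Ric}<0$ iff $\operatorname{Ric}_{\mathfrak n}<cD$ with $c=r^{-2}\operatorname{tr}D>0$. If this holds, replace the inner product $g$ on $\mathfrak n$ by $\kappa g$, $\kappa>0$. This multiplies the Ricci operator by $\kappa^{-1}$ and keeps $D$ symmetric, so with $\kappa=c$ we obtain $\operatorname{Ric}<D$. Conversely, if $\operatorname{Ric}_g<D$ with $D$ symmetric, take $r^2=\operatorname{tr}D$, so that $c=1$. $\square$

## Coincident eigenvalues, and why a fixed metric is not enough

Here is the obvious argument. Suppose $\operatorname{Ric}_g<D$ with $D$ being $g$-symmetric. If $D'\in\mathfrak t$ is close to $D$, then $\operatorname{Ric}_g<D'$ with the same $g$. This is valid as long as $D'$ is also $g$-symmetric.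

If distinct weights take distinct values on $D$, this works. The eigenspaces of $D$ are then exactly the $\mathfrak n_\lambda$, so $g$-symmetry of $D$ makes the weight spaces $g$-orthogonal, and every $D'\in\mathfrak t$ is $g$-symmetric. So openness holds at such a $D$. The argument breaks at those $D$ with $\lambda(D)=\lambda'(D)$ for some $\lambda\ne\lambda'$, since then $g$ may have cross terms between $\mathfrak n_\lambda$ and $\mathfrak n_{\lambda'}$.

Can one just delete the cross terms? The next example shows that this can destroy the inequality.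

**Example 1.** Let $\mathfrak n=\mathfrak h_3\oplus\mathbb Rz$, $[e_1,e_2]=e_3$, $z$ central. As before, $\mathfrak t=\{\operatorname{diag}(x,y,x+y,\zeta)\}$ in the basis $e_1,e_2,e_3,z$ is a maximal torus, its four weights being distinct. Let $D=\operatorname{diag}(3,-1,2,3)$, and let $g$ be the inner product for which $u=e_1-z$, $e_2$, $w=e_3/\sqrt3$, $z$ are orthonormal. Then $[u,e_2]=\sqrt3\,w$, and in this basis
$$\operatorname{Ric}_g=\operatorname{diag}(-\tfrac32,-\tfrac32,\tfrac32,0),\qquad D=\operatorname{diag}(3,-1,2,3),\qquad D-\operatorname{Ric}_g=\operatorname{diag}(\tfrac92,\tfrac12,\tfrac12,3)>0 .$$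
So $D$ is srn. But $g(e_1,z)=1$, and $D'=\operatorname{diag}(3,-1,2,3+\varepsilon)$ is not $g$-symmetric, since $g(D'e_1,z)=3\neq3+\varepsilon=g(e_1,D'z)$. Delete the cross term: let $g'$ have $e_1,e_2,e_3,z$ orthogonal with the same lengths, $|e_1|^2=2$, $|e_2|=1$, $|e_3|^2=3$, $|z|=1$. With $v_1=e_1/\sqrt2$ we have $[v_1,e_2]=\sqrt{3/2}\,w$, so $\operatorname{Ric}_{g'}e_2=-\frac34e_2$, while $De_2=-e_2$. Hence $\operatorname{Ric}_{g'}<D$ fails.

One might instead move $g$ by the automorphisms $e^{sH}$, $H\in\mathfrak t$. They commute with $D$ and keep $\operatorname{Ric}<D$, and one could hope that $e_1$ and $z$ become orthogonal as $s\to\infty$. They do not: $e^{sH}$ multiplies $e_1$ and $z$ by scalars, so the angle between them stays at $45^\circ$ forever.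

Metrics do not degenerate well, but subspaces do. The line $\mathbb R(e_1+z)$ moved by $e^{sH}$ converges to $\mathbb Re_1$ or to $\mathbb Rz$ as soon as the two weights differ on $H$. So we look for a dual description, in which the *existence of a metric* with $\operatorname{Ric}_g<D$ is replaced by positivity of $D$ against test objects made of subspaces. The test objects can then be pushed into $\mathfrak t$-invariant position.

## Multiplicative operators and the theorems

Which test objects? If $P=D-\operatorname{Ric}_g>0$ and $A\ge0$ is a nonzero $g$-symmetric operator, then $\operatorname{tr}(DA)=\operatorname{tr}(\operatorname{Ric}_gA)+\operatorname{tr}(PA)$ and $\operatorname{tr}(PA)>0$. So every $A\geq 0$ with $\operatorname{tr}(\operatorname{Ric}_gA)\ge0$ forces $\operatorname{tr}(DA)>0$. We need operators $A$ for which $\operatorname{tr}(\operatorname{Ric}_gA)\ge0$ holds for a reason independent of the metric.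

Let $V=\Lambda^2\mathfrak n^*\otimes\mathfrak n$, with $h\cdot\nu=h\nu(h^{-1}\cdot,h^{-1}\cdot)$ for $h\in GL(\mathfrak n)$ and the derived action
$$\pi(E)\nu=E\nu(\cdot,\cdot)-\nu(E\cdot,\cdot)-\nu(\cdot,E\cdot),\qquad E\in\mathfrak{gl}(\mathfrak n).$$
Thus $e^E\cdot\nu=e^{\pi(E)}\nu$, and $E\in\operatorname{Der}(\nu)$ iff $\pi(E)\nu=0$. For $A$ diagonalizable over $\mathbb R$ with eigenspaces $\mathfrak n_a^A$, put
$$F_A^a=\bigoplus_{b\ge a}\mathfrak n_b^A,\qquad F_A^{>a}=\bigoplus_{b>a}\mathfrak n_b^A .$$

**Definition.** Such an $A$ is *multiplicative for $\nu\in V$* if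
$$\nu(F_A^a,F_A^b)\subset F_A^{a+b}\qquad\forall a,b\in\mathbb R.\tag{4}$$

If $\nu$ maps $\mathfrak n_a^A\times\mathfrak n_b^A$ into $\mathfrak n_c^A$ for certain $a,b,c$, then on these inputs $\pi(A)\nu=(c-a-b)\nu$. So the $\pi(A)$-eigencomponent $\nu_w$ of $\nu$ is the part mapping $\mathfrak n_a^A\times\mathfrak n_b^A\to\mathfrak n^A_{a+b+w}$ for all $a,b$, and
$$A\text{ is multiplicative for }\nu\iff\text{all nonzero }\pi(A)\text{-components of }\nu\text{ have eigenvalue }w\ge0.\tag{5}$$
Indeed, if (4) holds, $X\in\mathfrak n^A_a$ and $Y\in\mathfrak n_b^A$, then $\nu(X,Y)\in F^{a+b}_A$, so no $w<0$ occurs; the converse is clear.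

**Example 2.** On $\mathfrak h_3$ the operator $\operatorname{diag}(a_1,a_2,a_3)$ is multiplicative for $\mu$ iff $a_1+a_2\le a_3$. So $\operatorname{diag}(0,0,1)$ is multiplicative, the identity is not, and derivations are multiplicative with only $w=0$ occurring.

For a subspace $\mathfrak b\subset\mathfrak t$ let $G_{\mathfrak b}$ and $\mathfrak g_{\mathfrak b}$ be its centralizers in $GL(\mathfrak n)$ and $\mathfrak{gl}(\mathfrak n)$. Let $\mathcal C_{\mathfrak b}$ be the set of all $\mathbb R$-diagonalizable $A\in\mathfrak g_{\mathfrak b}$ that are multiplicative for $\mu$, and $\mathcal C_{\mathfrak b}^+$ the set of those $A\in\mathcal C_{\mathfrak b}$ with all eigenvalues $\ge0$.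

**Theorem A.** For every $\mathfrak n$,
$$\mathfrak t(\mathfrak n)_{srn}=\{D\in\mathfrak t:\ \operatorname{tr}D>0,\ \operatorname{tr}(DA)>0\ \ \forall\,0\ne A\in\mathcal C_{\mathfrak t}^+\}.$$
There are finitely many vectors $c^{(1)},\dots,c^{(N)}$ of nonnegative integers, indexed by the weights $\lambda$, such that
$$\mathfrak t(\mathfrak n)_{srn}=\Bigl\{D\in\mathfrak t:\ \operatorname{tr}D>0,\ \sum_\lambda c_\lambda^{(s)}\lambda(D)>0,\ s=1,\dots,N\Bigr\}.$$
In particular $\mathfrak t(\mathfrak n)_{srn}$ is open in $\mathfrak t(\mathfrak n)$, and it is a convex (polyhedral) cone.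

**Theorem B.** If $D\in\mathfrak t(\mathfrak n)_{srn}$, the inner product of negative Ricci curvature can be chosen so that every element of $\mathfrak t$ is symmetric.

**Theorem C.** The condition $\operatorname{tr}D>0$ in the formulas of Theorem A is redundant: it follows from the other inequalities.

**Theorem D.** $\operatorname{Der}(\mathfrak n)_{srn}$ is open in the set of all $\mathbb R$-diagonalizable derivations of $\mathfrak n$.

**Example 3.** For $\mathfrak h_3$ the weights are distinct, so $\mathcal C_{\mathfrak t}^+$ consists of the $\operatorname{diag}(a_1,a_2,a_3)$ with $a_i\ge0$ and $a_1+a_2\le a_3$. Since $a=a_1(1,0,1)+a_2(0,1,1)+(a_3-a_1-a_2)(0,0,1)$, this cone is generated by $(0,0,1),(1,0,1),(0,1,1)$. Pairing with $D=\operatorname{diag}(x,y,x+y)$ gives $x+y>0$, $2x+y>0$, $x+2y>0$, as in Test 2.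

**Example 4.** Let $[e_1,e_2]=e_3$, $[e_1,e_3]=e_4$, $\mathfrak t=\{\operatorname{diag}(x,y,x+y,2x+y)\}$. Now $\mathcal C^+_{\mathfrak t}$ is given by $a_i\ge0$, $a_1+a_2\le a_3$, $a_1+a_3\le a_4$. With the slacks $\sigma=a_3-a_1-a_2$, $\tau=a_4-a_1-a_3$ we have
$$a=a_1(1,0,1,2)+a_2(0,1,1,1)+\sigma(0,0,1,1)+\tau(0,0,0,1).$$
The pairings with $D$ are $3(2x+y)$, $3(x+y)$, $3x+2y$ and $2x+y$. So Theorem A predicts $\mathfrak t_{srn}=\{2x+y>0,\ x+y>0\}$, where $3x+2y$ and $\operatorname{tr}D=4x+3y=(2x+y)+2(x+y)$ are automatically positive. For a spot check take $x=-1$, $y=3$, that is $D=\operatorname{diag}(-1,3,2,1)$, and a metric with orthonormal $v_i\in\mathbb Re_i$, $[v_1,v_2]=pv_3$, $[v_1,v_3]=qv_4$. With $P=p^2/2$, $Q=q^2/2$, (1) and its polarization give $\operatorname{Ric}=\operatorname{diag}(-P-Q,-P,P-Q,Q)$. For $P=\frac32$, $Q=\frac12$ this is $\operatorname{diag}(-2,-\frac32,1,\frac12)<D$.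

## Three tools: a trace identity, a continuity fact, filtrations

**The trace identity.** *This is what makes $\operatorname{tr}(\operatorname{Ric}A)\ge0$ visible.* Given an inner product on $\mathfrak n$, let $\langle\nu,\nu'\rangle=\sum_{i,j}\langle\nu(e_i,e_j),\nu'(e_i,e_j)\rangle$ on $V$. For $\nu\in V$ let $\operatorname{Ric}_\nu$ be the symmetric operator given by (1) with $\nu$ in place of the bracket. Then
$$\pi(E^t)=\pi(E)^t,\qquad \operatorname{tr}(\operatorname{Ric}_\nu E)=\tfrac14\langle\pi(E)\nu,\nu\rangle\qquad\forall E\in\mathfrak{gl}(\mathfrak n).\tag{6}$$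

*Proof.* The adjoint of $\nu\mapsto E\nu$ is $\nu\mapsto E^t\nu$. Writing $Ee_i=\sum_kE_{ki}e_k$,
$$\sum_{i,j}\langle\nu(Ee_i,e_j),\nu'(e_i,e_j)\rangle=\sum_{i,j,k}E_{ki}\langle\nu(e_k,e_j),\nu'(e_i,e_j)\rangle=\sum_{k,j}\langle\nu(e_k,e_j),\nu'(E^te_k,e_j)\rangle,$$
and the same holds for the second argument. This is the first formula. Both sides of the second are linear in $E$. For skew $E$ both vanish: $\pi(E)$ is skew, and $\operatorname{Ric}_\nu$ is symmetric. The symmetric operators are spanned by the orthogonal projections $E$ onto unit vectors $X$. For such an $E$, use an orthonormal basis with $e_1=X$. The right side is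
$$\tfrac14\Bigl(\sum_{i,j}\langle\nu(e_i,e_j),X\rangle^2-2\sum_j|\nu(X,e_j)|^2\Bigr)=\langle\operatorname{Ric}_\nu X,X\rangle=\operatorname{tr}(\operatorname{Ric}_\nu E).\qquad\square$$

**The continuity fact.** For a symmetric operator $S$ on a Euclidean space and a continuous $\psi:\mathbb R\to\mathbb R$, let $\psi(S)$ act as $\psi(\sigma)$ on the $\sigma$-eigenspace of $S$. If $S_k\to S$ are symmetric, then $\psi(S_k)\to\psi(S)$. Indeed, all spectra lie in some $[-R,R]$. Choose a polynomial $p$ with $|\psi-p|\le\delta$ there; then $|\psi(S_k)-\psi(S)|\le2\delta+|p(S_k)-p(S)|$ in operator norm, and the last term tends to $0$.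

**Lemma 2.** (a) Whether $A$ satisfies (4), and the eigenvalues of $A$ with multiplicities, depend only on the filtration $F_A$. If $D$ commutes with $A$, then $D$ preserves $F_A$ and
$$\operatorname{tr}(DA)=\sum_aa\operatorname{tr}\bigl(D|_{F_A^a/F_A^{>a}}\bigr).\tag{7}$$
(b) Given an inner product, let $A'$ act as $a$ on the orthogonal complement of $F_A^{>a}$ in $F_A^a$. Then $A'$ is symmetric and $F_{A'}=F_A$. If $Y$ is symmetric and preserves $F_A$, then $[Y,A']=0$. If $Y$ merely preserves $F_A$, still $\operatorname{tr}(YA')=\sum_aa\operatorname{tr}(Y|_{F_A^a/F_A^{>a}})$.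

(c) If $A_k\to A$ are symmetric and all $A_k$ satisfy (4) for $\mu$, so does $A$. If moreover $D_k\to D$ and $D_k$ preserves $F_{A_k}$, then $D$ preserves $F_A$.

*Proof.* (a) Condition (4) mentions only $F_A$, and the multiplicity of $a$ is $\dim F_A^a/F_A^{>a}$. If $D$ commutes with $A$, it preserves the eigenspaces, and $F_A^a/F_A^{>a}\cong\mathfrak n_a^A$, which gives (7).

(b) The first sentence is clear. If $Y$ is symmetric and preserves $F_A^a$ and $F_A^{>a}$, it preserves $(F_A^{>a})^\perp$, hence $F_A^a\cap(F_A^{>a})^\perp$, which is the $a$-eigenspace of $A'$. So $[Y,A']=0$. If $Y$ merely preserves the filtration, it is block triangular for the decomposition into eigenspaces of $A'$, and $A'$ is scalar on each block. So only the diagonal blocks of $Y$ count, and they are the maps induced on $F_A^a/F_A^{>a}$.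

(c) Let $\psi(x)=\max(-x,0)$. By (5), a symmetric $A$ satisfies (4) for $\mu$ iff $\psi(\pi(A))\mu=0$. Since $\pi(A_k)\to\pi(A)$ are symmetric by (6), the continuity fact gives $\psi(\pi(A))\mu=\lim\psi(\pi(A_k))\mu=0$. Similarly, an operator $Y$ preserves $F_A$ iff all components of $Y$ under $\operatorname{ad}A=[A,\cdot]$ have eigenvalue $\ge0$, because the component of eigenvalue $w$ maps $\mathfrak n_a^A$ to $\mathfrak n^A_{a+w}$. For symmetric $A$, $\operatorname{ad}A$ is symmetric on $\mathfrak{gl}(\mathfrak n)$ for $\langle E,E'\rangle=\operatorname{tr}(E^tE')$. So $\psi(\operatorname{ad}A)D=\lim\psi(\operatorname{ad}A_k)D_k=0$. $\square$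

## The existence of a metric as a family of linear inequalities

Fix once and for all an inner product $g_0$ on $\mathfrak n$ with the weight spaces $\mathfrak n_\lambda$ orthogonal. Then all of $\mathfrak t$ is $g_0$-symmetric.

**Proposition 3.** Let $\mathfrak b\subset\mathfrak t$ be a subspace and $D\in\mathfrak b$. The following are equivalent:

(i) there is an inner product $g$ on $\mathfrak n$ with all of $\mathfrak b$ symmetric and $\operatorname{Ric}_g<D$;

(ii) $\operatorname{tr}(DA)>0$ for all $0\ne A\in\mathcal C_{\mathfrak b}^+$.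

**Step 1: from varying the metric to varying the bracket.** An inner product makes $\mathfrak b$ symmetric iff the joint eigenspaces of $\mathfrak b$ are orthogonal. Since $g_0$ has this property, and $G_{\mathfrak b}$ consists of the invertible operators preserving each joint eigenspace, these inner products are exactly $g=g_0(h\cdot,h\cdot)$ with $h\in G_{\mathfrak b}$. The map $h$ is an isometric isomorphism $(\mathfrak n,\mu,g)\to(\mathfrak n,h\cdot\mu,g_0)$, so $\operatorname{Ric}_{h\cdot\mu}=h\operatorname{Ric}_gh^{-1}$, while $hDh^{-1}=D$. Hence (i) is equivalent to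

(i′) there is $h\in G_{\mathfrak b}$ with $\operatorname{Ric}_{h\cdot\mu}<D$ with respect to $g_0$.

From here on everything is taken with respect to $g_0$.

**Step 2: (i′) implies (ii).** *We carry out the test described above.* Let $\nu=h\cdot\mu$ and $P=D-\operatorname{Ric}_\nu>0$, and let $0\ne A\in\mathcal C_{\mathfrak b}^+$. Then $hAh^{-1}$ commutes with $\mathfrak b$ and is multiplicative for $\nu$, and $\operatorname{tr}(D\,hAh^{-1})=\operatorname{tr}(DA)$ since $h$ commutes with $D$. It need not be symmetric. Replace it by the symmetric $A'$ of Lemma 2(b) with $F_{A'}=F_{hAh^{-1}}$. By Lemma 2(a), $A'$ is multiplicative for $\nu$ and has the eigenvalues of $A$, so $A'\ge0$ and $A'\ne0$. As $D$ commutes with $hAh^{-1}$, Lemma 2(a),(b) gives $\operatorname{tr}(DA')=\operatorname{tr}(D\,hAh^{-1})=\operatorname{tr}(DA)$. The operator $\pi(A')$ is symmetric, so the components $\nu_w$ are orthogonal, and by (6) and (5)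
$$\operatorname{tr}(\operatorname{Ric}_\nu A')=\tfrac14\langle\pi(A')\nu,\nu\rangle=\tfrac14\sum_{w\ge0}w|\nu_w|^2\ge0 .$$
Therefore $\operatorname{tr}(DA)=\operatorname{tr}(\operatorname{Ric}_\nu A')+\operatorname{tr}(PA')>0$.

**Step 3: a function whose critical points solve the problem.** *For the converse we must produce $h$.* By (6), $\operatorname{Ric}$ is the gradient of $\frac18|h\cdot\mu|^2$. The operator $D$ is the gradient of a weighted log-determinant, and $hh^t>0$ is the gradient of $\frac12\operatorname{tr}(hh^t)$. So for $h\in G_{\mathfrak b}$, which preserves the eigenspaces of $D\in\mathfrak b$, put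
$$\Phi(h)=\tfrac18|h\cdot\mu|^2+\tfrac12\operatorname{tr}(hh^t)-\sum_dd\,\log\bigl|\det h|_{\ker(D-d)}\bigr| ,\tag{8}$$
the sum running over the eigenvalues $d$ of $D$. In the smallest case, $\mathfrak n=\mathbb R$ and $h=e^x$, this is $\frac12e^{2x}-dx$. It has a minimum iff $d>0$, and there $e^{2x}=d$. In general (ii) is exactly what we need to keep minimizing sequences bounded.

**Step 4: (ii) implies that $\Phi$ attains a minimum on $G_{\mathfrak b}$.** First, $\Phi(kh)=\Phi(h)$ for $k\in G_{\mathfrak b}\cap O(\mathfrak n)$: $k$ acts isometrically on $V$, $\operatorname{tr}(khh^tk^t)=\operatorname{tr}(hh^t)$, and $|\det k|_{\ker(D-d)}|=1$. Next, $h\in G_{\mathfrak b}$ implies $h^t\in G_{\mathfrak b}$ because $\mathfrak b$ consists of symmetric operators. So $(h^th)^{1/2}=\exp E$ with $E$ in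
$$\mathfrak p_{\mathfrak b}=\{\text{symmetric elements of }\mathfrak g_{\mathfrak b}\},$$
and $h=k\exp E$ with $k\in G_{\mathfrak b}\cap O(\mathfrak n)$. Thus it suffices to minimize over $\mathfrak p_{\mathfrak b}$ the continuous function
$$\phi(E)=\Phi(\exp E)=\tfrac18|e^{\pi(E)}\mu|^2+\tfrac12\operatorname{tr}e^{2E}-\operatorname{tr}(DE),$$
and for this it suffices that $\phi(E)\to+\infty$ as $|E|\to\infty$, where $|E|^2=\operatorname{tr}E^2$.

Suppose not. Then there are $E_k\in\mathfrak p_{\mathfrak b}$ with $t_k=|E_k|\to\infty$ and $\phi(E_k)$ bounded above. Passing to a subsequence, $E_k/t_k\to-A$ with $A\in\mathfrak p_{\mathfrak b}$, $|A|=1$. The first two terms of $\phi$ are nonnegative, and the last is bounded below by $-|D|t_k$. So neither of the first two may grow exponentially in $t_k$.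

*The eigenvalues of $A$ are $\ge0$.* If $-A$ had an eigenvalue $2\delta>0$, the top eigenvalue of $E_k$ would be at least $\delta t_k$ for large $k$, and $\frac12\operatorname{tr}e^{2E_k}\ge\frac12e^{2\delta t_k}$, a contradiction.

*$A$ is multiplicative for $\mu$.* Put $S_k=\pi(E_k/t_k)\to S=\pi(-A)$, all symmetric. If $A$ were not multiplicative, then by (5) $Q\mu\ne0$, where $Q$ is the spectral projection of $S$ for positive eigenvalues. Choose $\varepsilon>0$ such that $S$ has no eigenvalue in $(0,2\varepsilon)$. Let $\psi$ be $0$ on $(-\infty,\varepsilon]$, $1$ on $[2\varepsilon,\infty)$, and linear in between. Then $\psi(S)=Q$, so $\psi(S_k)\mu\to Q\mu\ne0$. Since $e^{t_k\sigma}\ge e^{\varepsilon t_k}\psi(\sigma)$ for all real $\sigma$,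
$$|e^{\pi(E_k)}\mu|=|e^{t_kS_k}\mu|\ge e^{\varepsilon t_k}|\psi(S_k)\mu|,$$
which grows exponentially, a contradiction.

*Conclusion.* So $0\ne A\in\mathcal C_{\mathfrak b}^+$, and (ii) gives $\operatorname{tr}(DA)>0$. But then $\phi(E_k)\ge-\operatorname{tr}(DE_k)=t_k(\operatorname{tr}(DA)+o(1))\to+\infty$, a contradiction. So a minimum exists.

**Step 5: a minimum gives (i′).** Let $h$ be a minimum of $\Phi$ on $G_{\mathfrak b}$ and $\nu=h\cdot\mu$. Differentiate $\Phi(\exp(sE)h)$ at $s=0$ for $E\in\mathfrak g_{\mathfrak b}$ and use (6):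
$$0=\tfrac14\langle\pi(E)\nu,\nu\rangle+\operatorname{tr}(Ehh^t)-\operatorname{tr}(DE)=\operatorname{tr}(ER),\qquad R=\operatorname{Ric}_\nu+hh^t-D .\tag{9}$$
The operator $R$ is symmetric, and we want to insert $E=R$. For this we need $R\in\mathfrak g_{\mathfrak b}$. Clearly $D$ and $hh^t$ commute with $\mathfrak b$. Let $Y\in\mathfrak b$. It is a symmetric derivation of $\mu$, hence of $\nu$, because $hYh^{-1}=Y$. For every $E\in\mathfrak{gl}(\mathfrak n)$,
$$4\operatorname{tr}(\operatorname{Ric}_\nu[Y,E])=\langle\pi(Y)\pi(E)\nu,\nu\rangle-\langle\pi(E)\pi(Y)\nu,\nu\rangle=\langle\pi(E)\nu,\pi(Y)\nu\rangle-0=0 .$$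
The left side is $4\operatorname{tr}([\operatorname{Ric}_\nu,Y]E)$, so $[\operatorname{Ric}_\nu,Y]=0$. Thus $R\in\mathfrak g_{\mathfrak b}$, and $E=R$ in (9) gives $\operatorname{tr}R^2=0$, so $R=0$. Hence $\operatorname{Ric}_{h\cdot\mu}=D-hh^t<D$, which is (i′). $\square$

## Degenerating a filtration inside a Grassmannian

Lemma 1 concerns metrics for which only $D$ is symmetric, so it leads to $\mathfrak b=\mathbb RD$. For openness we need test objects that do not depend on $D$, that is, $\mathfrak b=\mathfrak t$. Here subspaces do what metrics could not.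

**Lemma 4.** Let $D\in\mathfrak t$. Condition (ii) of Proposition 3 for $\mathfrak b=\mathbb RD$ is equivalent to condition (ii) for $\mathfrak b=\mathfrak t$.

*Proof.* Since $\mathcal C_{\mathfrak t}^+\subset\mathcal C_{\mathbb RD}^+$, the condition for $\mathbb RD$ implies the one for $\mathfrak t$. For the converse, let $0\ne A\in\mathcal C_{\mathbb RD}^+$. We shall produce $0\neq A'\in\mathcal C_{\mathfrak t}^+$ with $\operatorname{tr}(DA')=\operatorname{tr}(DA)$. Choose $H\in\mathfrak t$ on which distinct weights take distinct values.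

**Step 1: limits of subspaces exist and are $\mathfrak t$-invariant.** Let $U\subset\mathfrak n$ have basis $u_1,\dots,u_m$ and put $\omega=u_1\wedge\dots\wedge u_m$. Decompose $\omega=\sum_c\omega_c$, where $\Lambda^me^{sH}\omega_c=e^{sc}\omega_c$, and let $c_0$ be the largest $c$ with $\omega_c\ne0$. Then $e^{-sc_0}\Lambda^me^{sH}\omega\to\omega_{c_0}$ as $s\to\infty$, so the line representing $e^{sH}U$ converges in $\mathbb P(\Lambda^m\mathfrak n)$. The Grassmannian is closed there, so $e^{sH}U$ converges to an $m$-dimensional subspace $U_\infty$. For every $s'$, $e^{s'H}U_\infty=\lim_se^{(s+s')H}U=U_\infty$, so $U_\infty$ is $H$-invariant. It is therefore a sum of subspaces of the eigenspaces of $H$, which are the $\mathfrak n_\lambda$. On each $\mathfrak n_\lambda$ the torus acts by scalars, so $U_\infty$ is $\mathfrak t$-invariant.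

**Step 2: what survives the limit.** Put $F_\infty^a=\lim_{s\to\infty}e^{sH}F_A^a$. Convergence in the Grassmannian is convergence of the orthogonal projections $\mathrm{pr}$. Dimensions persist. If $U\subset W$, then $\mathrm{pr}_W\mathrm{pr}_U=\mathrm{pr}_U$ persists, so inclusions persist. Since $H$ is a derivation, $e^{sH}\in\operatorname{Aut}(\mathfrak n)$ and $[e^{sH}F_A^a,e^{sH}F_A^b]\subset e^{sH}F_A^{a+b}$. For $x\in F_\infty^a$ and $y\in F_\infty^b$, the projections $x_s$ and $y_s$ of $x$ and $y$ to $e^{sH}F_A^a$ and $e^{sH}F_A^b$ converge to $x$ and $y$. Moreover $[x_s,y_s]$ is fixed by the projection to $e^{sH}F_A^{a+b}$. In the limit $[x,y]\in F_\infty^{a+b}$. So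
$$[F_\infty^a,F_\infty^b]\subset F_\infty^{a+b}.$$
Finally, $D$ preserves $F_A^a$ because it commutes with $A$, and it commutes with $e^{sH}$. So it preserves $e^{sH}F_A^a$ with $\operatorname{tr}(D|_{e^{sH}F_A^a})=\operatorname{tr}(D|_{F_A^a})$. Since $\operatorname{tr}(D|_U)=\operatorname{tr}(D\,\mathrm{pr}_U)$ for $D$-invariant $U$, we get $\operatorname{tr}(D|_{F_\infty^a})=\operatorname{tr}(D|_{F_A^a})$ by continuity. The same holds for $F^{>a}$, which is again a member of the filtration or $0$.

**Step 3: the new test operator.** Let $A'$ act as $a$ on the $g_0$-orthogonal complement of $F_\infty^{>a}$ in $F_\infty^a$. Then $F_{A'}=F_\infty$, so $A'$ satisfies (4) for $\mu$ and has the same eigenvalues as $A$ with multiplicities. In particular $A'\ne0$. The elements of $\mathfrak t$ are symmetric and preserve $F_\infty$, so they commute with $A'$ by Lemma 2(b). Hence $0\ne A'\in\mathcal C_{\mathfrak t}^+$. By Lemma 2 and Step 2,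
$$\operatorname{tr}(DA')=\sum_aa\operatorname{tr}(D|_{F_\infty^a/F_\infty^{>a}})=\sum_aa\operatorname{tr}(D|_{F_A^a/F_A^{>a}})=\operatorname{tr}(DA).$$
So condition (ii) for $\mathfrak t$ gives $\operatorname{tr}(DA)>0$. $\square$

## Finitely many half-spaces: Theorems A and B

**Step 1: the first formula of Theorem A, and Theorem B.** Let $D\in\mathfrak t$ with $\operatorname{tr}D>0$. By Lemma 1, $D$ is srn iff (i) holds for $\mathfrak b=\mathbb RD$. By Proposition 3 this is (ii) for $\mathbb RD$, and by Lemma 4 it is (ii) for $\mathfrak t$. This is the first formula. By Proposition 3 again, it is equivalent to (i) for $\mathfrak b=\mathfrak t$: there is $g$ with all of $\mathfrak t$ symmetric and $\operatorname{Ric}_g<D$. Extending $g$ to $\mathfrak s_D$ by $f\perp\mathfrak n$, $|f|^2=\operatorname{tr}D$, as in Step 4 of Lemma 1, gives Theorem B.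

The formula is an intersection of infinitely many open half-spaces, so openness is not yet proved. We now show that finitely many suffice.

**Step 2: condition (4) in coordinates.** Let $A\in\mathcal C_{\mathfrak t}^+$ have eigenvalues $a_1<\dots<a_m$. Put $F_i=F_A^{a_i}$, $F_{m+1}=0$, $a_{m+1}=+\infty$. Since $A$ commutes with $\mathfrak t$, each $F_i$ is $\mathfrak t$-invariant, so $F_i=\bigoplus_\lambda(F_i\cap\mathfrak n_\lambda)$. Let $k(i,j)$ be the largest $k\le m+1$ with $[F_i,F_j]\subset F_k$; it exists because $F_1=\mathfrak n$. We claim that (4) is equivalent to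
$$a_i+a_j\le a_{k(i,j)}\qquad\text{for all }i,j\le m.\tag{10}$$
For real $c$ we have $F_A^c=F_l$ with $l=\min\{l:a_l\ge c\}$. So $[F_i,F_j]\subset F_A^{a_i+a_j}$ says that $\min\{l:a_l\ge a_i+a_j\}\le k(i,j)$, that is, $a_{k(i,j)}\ge a_i+a_j$. If this holds for all $i,j$, then (4) holds for arbitrary $a,b$ too: if $F_A^a=F_i$ and $F_A^b=F_j$ with $i,j\le m$, then $a_i\ge a$, $a_j\ge b$, and $[F_i,F_j]\subset F_A^{a_i+a_j}\subset F_A^{a+b}$; if one of the two spaces is $0$, there is nothing to show.

**Step 3: finitely many cones.** Call $\bigl(m,(\dim F_i\cap\mathfrak n_\lambda)_{i,\lambda},k(\cdot,\cdot)\bigr)$ the *type* of $A$. Only finitely many types occur. For each occurring type fix one flag $(F_i)$ that realizes it, and let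
$$\Sigma=\{a\in\mathbb R^m:\ 0\le a_1\le\dots\le a_m,\ \ a_i+a_j\le a_{k(i,j)}\text{ whenever }k(i,j)\le m\}.$$
Every $A\in\mathcal C_{\mathfrak t}^+$ of this type has its eigenvalue vector in $\Sigma$. Conversely, for every $a\in\Sigma$ let $A_a$ act as $a_i$ on the $g_0$-orthogonal complement of $F_{i+1}$ in $F_i$. It commutes with $\mathfrak t$, as in Lemma 2(b). It satisfies (4): if $F_{A_a}^c=F_i$ and $F_{A_a}^d=F_j$ with $i,j\le m$, then $a_i\ge c$, $a_j\ge d$, and $[F_i,F_j]\subset F_{k(i,j)}\subset F_{A_a}^{c+d}$, because $k(i,j)=m+1$ or $a_{k(i,j)}\ge a_i+a_j\ge c+d$. So $A_a\in\mathcal C_{\mathfrak t}^+$, and $A_a\ne0$ iff $a\ne0$, since $F_{i+1}\subsetneq F_i$.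

**Step 4: the pairing.** For every $A\in\mathcal C_{\mathfrak t}^+$ of the type with eigenvalue vector $a$, and also for $A_a$ with $a\in\Sigma$, we have
$$\operatorname{tr}(DA)=\sum_\lambda c_\lambda\lambda(D),\qquad c_\lambda=\sum_ia_i\bigl(\dim(F_i\cap\mathfrak n_\lambda)-\dim(F_{i+1}\cap\mathfrak n_\lambda)\bigr).\tag{11}$$
This is linear in $a$ and depends only on $a$ and the type. So condition (ii) for $\mathfrak t$ says that for each occurring type the linear function (11) is positive on $\Sigma\setminus\{0\}$.

**Step 5: finitely many inequalities.** $\Sigma$ is cut out by finitely many inequalities with integer coefficients and lies in the nonnegative orthant. By the Minkowski–Weyl theorem, in its rational form, it is generated by finitely many nonzero vectors with nonnegative integer entries. A nonzero $a\in\Sigma$ is a combination of them with nonnegative coefficients, not all zero. So positivity on $\Sigma\setminus\{0\}$ is equivalent to positivity at the generators. For a generator the $c_\lambda$ in (11) are nonnegative integers. Collecting the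 vectors $c$ from all generators and all types gives $c^{(1)},\dots,c^{(N)}$ and the second formula of Theorem A.

Thus $\mathfrak t(\mathfrak n)_{srn}$ is a finite intersection of open half-spaces of $\mathfrak t$, or it is empty if one of the functionals vanishes on $\mathfrak t$. In either case it is open in $\mathfrak t$, and it is a convex polyhedral cone. This proves Theorems A and B and answers the question: $\mathfrak t(\mathfrak n)_{srn}$ is open in $\mathfrak t(\mathfrak n)$ for every $\mathfrak n$. $\blacksquare$

## The multiplicative operator nearest to the identity: Theorem C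

It suffices to find $0\ne A\in\mathcal C_{\mathfrak t}^+$ with $\operatorname{tr}(DA)=\operatorname{tr}D$ for all $D\in\mathfrak t$. Then $\operatorname{tr}D>0$ is one of the conditions $\operatorname{tr}(DA)>0$, and these follow from the finitely many inequalities as well. The identity would do, but for nonabelian $\mathfrak n$ it is not multiplicative. So we take the multiplicative operator nearest to it. On $\mathfrak h_3$ this is the point of $\{a_1+a_2\le a_3\}$ nearest to $(1,1,1)$, namely $A=\operatorname{diag}(\frac23,\frac23,\frac43)$; it is nonnegative, and $\operatorname{tr}(DA)=\frac23(x+y)+\frac43(x+y)=2(x+y)=\operatorname{tr}D$.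

**Step 1: the minimizer.** Let $q(A)=\operatorname{tr}A^2-2\operatorname{tr}A$. For symmetric $A$ it equals $|A-I|^2-\dim\mathfrak n$. The symmetric elements of $\mathcal C_{\mathfrak t}$ form a closed set by Lemma 2(c), and it contains $0$. So $q$ attains a minimum on this set, at $A$ say. In fact $A$ minimizes $q$ on all of $\mathcal C_{\mathfrak t}$: for $\tilde A\in\mathcal C_{\mathfrak t}$, the symmetric operator $\tilde A'$ with $F_{\tilde A'}=F_{\tilde A}$ lies in $\mathcal C_{\mathfrak t}$ and has the same eigenvalues, by Lemma 2(a),(b), so $q(\tilde A)=q(\tilde A')\ge q(A)$.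

**Step 2: the leading bracket $\mu_0$.** Decompose $\mu=\sum_{w\ge0}\mu_w$ under $\pi(A)$. Then $e^{-sA}\cdot\mu=\sum_we^{-sw}\mu_w\to\mu_0$ as $s\to\infty$. The Jacobi identity and the vanishing of iterated brackets of a given length are closed conditions, so $\mu_0$ is a nilpotent Lie bracket. By definition $\pi(A)\mu_0=0$. For $D\in\mathfrak t$, $\pi(D)$ commutes with $\pi(A)$ and kills $\mu$, so it kills $\mu_0$. Thus $A$ and $\mathfrak t$ consist of derivations of $\mu_0$.

**Step 3: first variation.** *Claim: if $B$ is $\mathbb R$-diagonalizable, commutes with $A$ and $\mathfrak t$, and all $\pi(B)$-components of $\mu_0$ have eigenvalue $\ge0$, then $\operatorname{tr}(AB)\ge\operatorname{tr}B$.* Decompose $\mu$ into joint components with $(\pi(A),\pi(B))$-eigenvalues $(w,v)$. For the nonzero ones $w\ge0$, and $v\ge0$ if $w=0$. They are finite in number, so $w+\varepsilon v\ge0$ for all of them if $\varepsilon>0$ is small, that is, $A+\varepsilon B\in\mathcal C_{\mathfrak t}$. Hence $q(A)\le q(A+\varepsilon B)=q(A)+2\varepsilon(\operatorname{tr}(AB)-\operatorname{tr}B)+\varepsilon^2\operatorname{tr}B^2$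 for all small $\varepsilon>0$, which gives the claim.

**Step 4: $\operatorname{tr}(AD)=\operatorname{tr}D$.** For $D\in\mathfrak t$ both $B=D$ and $B=-D$ are admissible, since $\pi(D)\mu_0=0$.

It remains to show $A\ge0$ and $A\ne0$. Let $X\ne0$ be a joint eigenvector of $A$ and $\mathfrak t$, with $AX=dX$. Every eigenspace of $A$ contains one, since $\mathfrak t$ commutes with $A$. Put $\mathfrak u=\operatorname{span}(\mathfrak t,A)$, an abelian space of $\mathbb R$-diagonalizable derivations of $\mu_0$; every $\mathfrak u$-invariant subspace has a $\mathfrak u$-invariant complement in any larger invariant one. Let $N=\mu_0(X,\cdot)$. It is a nilpotent derivation of $\mu_0$, with $[A,N]=dN$ and $[U,N]\in\mathbb RN$ for all $U\in\mathfrak u$.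

**Step 5: if $N=0$, then $d\ge1$.** Let $B$ be the projection onto $\mathbb RX$ along a $\mathfrak u$-invariant complement. It commutes with $\mathfrak u$. Since $\mu_0(X,\cdot)=0$, $\mu_0$ takes inputs only from $\ker B$, and its values split into parts in $\ker B$ and in $\mathbb RX$. So only the $\pi(B)$-eigenvalues $0$ and $1$ can occur. The claim gives $d=\operatorname{tr}(AB)\ge\operatorname{tr}B=1$.

**Step 6: if $N\ne0$, then $d\ge0$.** *The plan is to complete $N$ to an $\mathfrak{sl}_2$-triple compatible with $\mathfrak u$ and use its semisimple element as $B$.*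

*A graded Jordan form.* Let $K_m=\ker N^m$. If $U\in\mathfrak u$ and $[U,N]=cN$, then $N^mU=UN^m-mcN^m$, so $K_m$ and $NK_m$ are $\mathfrak u$-invariant. Choose for each $m\ge0$ a $\mathfrak u$-invariant complement $P_m$ of $K_m+NK_{m+2}$ in $K_{m+1}$. We claim
$$K_{m+1}=K_m\oplus\bigoplus_{i\ge0}N^iP_{m+i},\qquad N^i\text{ injective on }P_{m+i}.\tag{12}$$
For large $m$ we have $K_m=K_{m+1}=\mathfrak n$ and $P_m=0$, so (12) holds. Assume it for $m+1$. The map $N$ induces an injection $K_{m+2}/K_{m+1}\to K_{m+1}/K_m$. Applying it to $K_{m+2}=K_{m+1}\oplus\bigoplus_{i\ge0}N^iP_{m+1+i}$ we find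
$$K_m+NK_{m+2}=K_m\oplus\bigoplus_{i\ge0}N^{i+1}P_{m+1+i},$$
with $N^{i+1}$ injective on $P_{m+1+i}$. Adding the complement $P_m$ gives (12) for $m$. By downward induction (12) holds for all $m\ge0$. Since $K_0=0$, summing over $m$ gives
$$\mathfrak n=\bigoplus_{m\ge0}\ \bigoplus_{0\le j\le m}N^jP_m,\qquad N^j\text{ injective on }P_m\text{ for }j\le m,\qquad N^{m+1}P_m=0 .$$
All summands are $\mathfrak u$-invariant, because $UN^jp=N^jUp+jcN^jp$.

*The triple.* Define, for $p\in P_m$ and $0\le j\le m$,
$$H(N^jp)=(2j-m)N^jp,\qquad N^*(N^jp)=j(m-j+1)N^{j-1}p .$$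
Then $NN^*-N^*N$ acts on $N^jP_m$ as $j(m-j+1)-(j+1)(m-j)=2j-m$; for $j=m$ the second product is $0$, as it should be. So $[N,N^*]=H$. Since $N$ raises $j$ by one and $N^*$ lowers it by one, $[H,N]=2N$ and $[H,N^*]=-2N^*$. As $H$ is scalar on $\mathfrak u$-invariant summands, it commutes with $\mathfrak u$. Finally $\operatorname{tr}(NN^*)=\sum_m\dim P_m\sum_{j=0}^mj(m-j+1)>0$, because $N\ne0$ means that $P_m\ne0$ for some $m\ge1$.

*The sign.* Since $N$ is a derivation of $\mu_0$, $\pi(N)\mu_0=0$. As $[\pi(H),\pi(N)]=2\pi(N)$, each $\pi(H)$-component $\mu_0^{(v)}\ne0$ of $\mu_0$ is also killed by $\pi(N)$. With $y_r=\pi(N^*)^r\mu_0^{(v)}$, the commutation relations give $\pi(N)y_r=r(v-r+1)y_{r-1}$. Let $r\ge1$ be minimal with $y_r=0$; it exists, because nonzero $y_r$ have the distinct $\pi(H)$-eigenvalues $v-2r$. Then $r(v-r+1)=0$, so $v=r-1\ge0$. Hence $B=H$ is admissible in the claim, and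
$$0=\operatorname{tr}H\le\operatorname{tr}(AH)=\operatorname{tr}(A[N,N^*])=\operatorname{tr}([A,N]N^*)=d\operatorname{tr}(NN^*).$$
So $d\ge0$.

**Step 7: end of the proof.** By Steps 5 and 6 every eigenvalue of $A$ is $\ge0$. The center of $(\mathfrak n,\mu_0)$ is nonzero, because $\mu_0$ is nilpotent, and it is $\mathfrak u$-invariant, because $\mathfrak u$ consists of derivations. So it contains a joint eigenvector $X$, which has $N=0$ and therefore $d\ge1$. Thus $0\ne A\in\mathcal C_{\mathfrak t}^+$, and with Step 4 Theorem C is proved. $\blacksquare$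

## Moving the torus as well: Theorem D

Every $\mathbb R$-diagonalizable derivation $D$ lies in some maximal torus, so Lemma 1 and Proposition 3 with $\mathfrak b=\mathbb RD$ apply: $D$ is srn iff $\operatorname{tr}D>0$ and $\operatorname{tr}(DA)>0$ for all $0\ne A\in\mathcal C_{\mathbb RD}^+$. Elements of $\operatorname{Der}(\mathfrak n)_{srn}$ are symmetric for some inner product, hence $\mathbb R$-diagonalizable. Now the set of test operators moves with $D$, and we control it by a limit argument.

**Step 1: a sequence of violated tests.** Suppose $D$ is srn and $D_k\to D$ are $\mathbb R$-diagonalizable derivations that are not srn. For large $k$ we have $\operatorname{tr}D_k>0$, so there is $0\ne A_k\in\mathcal C_{\mathbb RD_k}^+$ with $\operatorname{tr}(D_kA_k)\le0$.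

**Step 2: making the tests symmetric and passing to the limit.** Fix an inner product and let $A_k'$ be the symmetric operator with $F_{A_k'}=F_{A_k}$. The $D_k$ need not be symmetric, but they preserve $F_{A_k}$. So the last statement of Lemma 2(b) together with (7) gives $\operatorname{tr}(D_kA_k')=\operatorname{tr}(D_kA_k)\le0$. Positive multiples of $A_k'$ have the same properties, so we may normalize $|A_k'|=1$ and pass to a subsequence with $A_k'\to A'\ge0$, $A'\ne0$. By Lemma 2(c), $A'$ is multiplicative for $\mu$ and $D$ preserves $F_{A'}$. Also $\operatorname{tr}(DA')\le0$.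

**Step 3: a violated test for $D$.** The operator $A'$ need not commute with $D$. As $D$ is diagonalizable, choose $D$-invariant complements of $F_{A'}^{>a}$ in $F_{A'}^a$ and let $A$ act as $a$ on them. Then $A$ commutes with $D$ and $F_A=F_{A'}$, so $0\ne A\in\mathcal C_{\mathbb RD}^+$ by Lemma 2(a). By (7) and Lemma 2(b),
$$\operatorname{tr}(DA)=\sum_aa\operatorname{tr}\bigl(D|_{F_{A'}^a/F_{A'}^{>a}}\bigr)=\operatorname{tr}(DA')\le0 .$$
This contradicts that $D$ is srn. $\blacksquare$
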